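\title{Jordan decomposition of totally nonnegative elements}

\begin{abstract}
Let $g$ be an element of the totally nonnegative monoid $G_{\ge0}$ of a pinned connected reductive group $G$ over $\mathbb C$, and let $g=g_sg_u$ be its Jordan decomposition. We prove that the centralizer of $g_s$ has a pinning whose totally nonnegative part contains $g_u$, and hence $g$. We also give a normal form for elements of $G_{\ge0}$ up to conjugacy and characterize the conjugacy classes of $G$ that meet $G_{\ge0}$. The main step shows that certain root coordinates of $g_u$ do not vanish; it compares two estimates for the growth of a matrix entry of $g^n$ in a module with a canonical basis.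
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Totally nonnegative parts and the question}

All algebraic groups are over $\mathbb C$, and $\mathbb N=\{0,1,2,\dots\}$. Let $H$ be a connected reductive group. A \emph{weak pinning} of $H$ is a datum
\[
\mathbf P=(T_H,B_H^+,B_H^-,x_i,y_i;\ i\in I_H),
\]
where $T_H$ is a maximal torus, $B_H^{\pm}$ are opposite Borel subgroups with $B_H^+\cap B_H^-=T_H$, the set $I_H$ indexes the simple roots $\alpha_i$ determined by $B_H^+$, and $x_i:\mathbb C\to U_{\alpha_i}$, $y_i:\mathbb C\to U_{-\alpha_i}$ are isomorphisms onto the root subgroups, subject to the following condition: for each $i$ there is $c_i\in\mathbb R_{>0}$ such that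
\[
\begin{pmatrix}1&a\\0&1\end{pmatrix}\mapsto x_i(a),\qquad
\begin{pmatrix}1&0\\b&1\end{pmatrix}\mapsto y_i(c_ib)
\]
extends to a homomorphism $SL_2\to H$. It is a \emph{pinning} if all $c_i$ equal $1$. For a torus $S$, let $S_{>0}$ be the subgroup generated by the elements $\eta(r)$, where $\eta$ is a cocharacter of $S$ and $r\in\mathbb R_{>0}$. The \emph{totally nonnegative part} $H_{\mathbf P,\ge0}$ is the submonoid of $H$ generated by $(T_H)_{>0}$ and the elements $x_i(a)$, $y_i(a)$ with $i\in I_H$ and $a\in\mathbb R_{>0}$. Replacing the maps $b\mapsto y_i(b)$ by $b\mapsto y_i(c_ib)$ turns a weak pinning into a pinning with the same monoid.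

Throughout, $G$ is a connected reductive group with a fixed pinning $(T,B^+,B^-,x_i,y_i;\ i\in I)$, and $G_{\ge0}$ is its totally nonnegative part, the totally nonnegative monoid in the sense of Lusztig. For $G=GL_n$ we use the standard pinning: $T$ is the diagonal torus, $x_i(a)=1+aE_{i,i+1}$ and $y_i(a)=1+aE_{i+1,i}$. The generators of $G_{\ge0}$ then act on each exterior power $\Lambda^k\mathbb C^n$ by matrices with nonnegative entries in the standard basis, because $E_{i,i+1}$ and $E_{i+1,i}$ send each basis vector to a basis vector or to $0$. So all minors of an element of $G_{\ge0}$ are nonnegative, which explains the name.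

Let $g\in G_{\ge0}$ have Jordan decomposition $g=g_sg_u=g_ug_s$. The unipotent part $g_u$ need not lie in $G_{\ge0}$; Section~\ref{sec:example} gives an example in $GL_3$. It does lie in $H=Z_G(g_s)$. By a result of Lusztig, $H$ is a Levi subgroup of a parabolic subgroup of $G$, in particular connected reductive, and it is also known that $g_s$, being central in $H$, lies in $H_{\mathbf P,\ge0}$ for every weak pinning $\mathbf P$ of $H$. (The proofs below do not rely on these two facts.) The group $H$ usually does not contain $T$ and inherits no pinning from $G$, so the natural way to ask whether positivity passes to the unipotent part is to let the pinning of $H$ depend on $g$. This is the question posed by He and Lusztig \cite{HL}.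

\medskip
\noindent\textbf{Question.} \emph{Given $g\in G_{\ge0}$, is there a weak pinning $\mathbf P$ of $H=Z_G(g_s)$ such that $H_{\mathbf P,\ge0}$ contains $g_u$, and hence $g$?}

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:pinning}
For every $g\in G_{\ge0}$ there is a pinning of $H=Z_G(g_s)$ whose totally nonnegative part contains $g_u$, and hence $g$.
\end{theorem}

We deduce this from a normal form. Let $\Phi$ be the root system of $(G,T)$, let $\Phi^+$ be the set of positive roots for $B^+$, and for $J\subset I$ let $\Phi_J=\Phi\cap\sum_{j\in J}\mathbb Z\alpha_j$. We say that $g\in G_{\ge0}$ \emph{has content} $(J_1,J_2)$ if it is a product of elements of $T_{>0}$ and elements $y_i(a)$, $x_i(a)$ with $a>0$ in which the set of indices of the factors $y_i(a)$ is exactly $J_1$ and the set of indices of the factors $x_i(a)$ is exactly $J_2$. Every element of $G_{\ge0}$ has some content. An element $g\in G$ is \emph{regular} if $\dim Z_G(g)=\dim T$. In the two theorems below, each product over a set of roots or indices is taken in an arbitrary fixed order.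

\begin{theorem}\label{thm:normal}
Let $g\in G_{\ge0}$ have content $(J_1,J_2)$. Then $g$ is $G$-conjugate to an element
\begin{equation}\label{eq:normal}
t'\prod_{\delta\in\Delta_1}u_{-\delta}\prod_{\delta\in\Delta_2}u_{\delta},\qquad t'\in T_{>0},\quad 1\ne u_{\pm\delta}\in U_{\pm\delta},
\end{equation}
where $\Psi=\{\alpha\in\Phi:\alpha(t')=1\}$, the set $\Delta$ consists of the simple roots of $\Psi\cap\Phi^+$, $\Delta_1=\Delta\cap\Phi_{J_1}$, $\Delta_2=\Delta\cap\Phi_{J_2}$, and $\Delta_1\cap\Delta_2=\emptyset$. If $J_1=I$ or $J_2=I$, then $g$ is a regular element of $G$.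
\end{theorem}

There is also a converse to Theorem~\ref{thm:pinning}.

\begin{theorem}\label{thm:classes}
For $g\in G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $g$ is $G$-conjugate to an element of $G_{\ge0}$;
\item[(2)] $g_s$ is conjugate to an element of $T_{>0}$, and $g_u$ lies in the totally nonnegative part of $Z_G(g_s)$ for some weak pinning;
\item[(3)] $g$ is conjugate to $t\prod_{a\in A}y_a(1)\prod_{b\in B}x_b(1)$ with $t\in T_{>0}$, $\alpha_i(t)\ge1$ for all $i\in I$, and $A,B$ disjoint subsets of $\{i\in I:\alpha_i(t)=1\}$.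
\end{enumerate}
\end{theorem}

\subsection{What has to be proved}

For $G=GL_n$ the question is settled by the Jordan normal form. The group $H$ is the product of the general linear groups of the eigenspaces of $g_s$. In a Jordan basis of an eigenspace, $g_u$ has the matrix $1+\sum_{b\in B}E_{b,b+1}$ for some set $B$, and this is the product of the $x_b(1)$, $b\in B$, in decreasing order of $b$. So in type $A$ every unipotent element is totally nonnegative for some pinning. In other types this fails.

\begin{example}\label{ex:sp6}
Let $G=Sp_6$ preserve the form on $\mathbb C^6$ with $\langle b_i,b_{7-i}\rangle=(-1)^i$ and $\langle b_i,b_k\rangle=0$ for $i+k\ne7$. Pin it by $x_i(a)=1+ae_i$ and $y_i(a)=1+af_i$, where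
\[
e_1=E_{12}+E_{56},\qquad e_2=E_{23}+E_{45},\qquad e_3=E_{34},
\]
and $f_i$ is the transpose of $e_i$. The subgroup $Sp_4\times Sp_2$ contains a unipotent element $u_0$ with Jordan blocks of sizes $4$ and $2$, so that $(u_0-1)^3\ne0$ and $u_0-1$ has rank $4$. We claim that $u_0$ lies in $G_{\mathbf P,\ge0}$ for no weak pinning $\mathbf P$. Otherwise, by Theorem~\ref{thm:classes}, $u_0$ is conjugate to $u=YX$ with $Y=\prod_{a\in A}y_a(1)$, $X=\prod_{b\in B}x_b(1)$ and $A\cap B=\emptyset$; the factor $t$ is trivial because it is the semisimple part (Lemma~\ref{lem:choose}). Label the matrix units $E_{i,i+1}$, $i=1,\dots,5$, by $1,2,3,2,1$, the index of the $e_b$ that contains them. Since $E_{k+1,k}E_{i,i+1}$ and $E_{i,i+1}E_{k+1,k}$ vanish for $i\ne k$, we have $f_ae_b=e_bf_a=0$ for $a\ne b$. Hence $u-1=(Y-1)+(X-1)$ and $(u-1)^3=(Y-1)^3+(X-1)^3$. For this to be nonzero, three consecutive labels must lie in $A$ or in $B$, and three consecutive labels always include $2$ and $3$. Transposing if necessary, let $2,3\in B$. If $1\in B$, then $u-1$ is strictly upper triangular with nonzero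 entries just above the diagonal and has rank $5$. If $1\notin B$, then $u-1$ kills $b_2$ and $b_6$ and maps $b_1$ and $b_3$ into $\mathbb Cb_2$, so its rank is at most $3$. Rank $4$ does not occur.
\end{example}

So Theorem~\ref{thm:pinning} is a restriction on the conjugacy class of $g_u$ in $H$, and its proof has to control $g_u$ at every simple root of $H$. These roots need not be simple roots of $G$, and then the coordinates of $g_u$ are not visibly related to the positive parameters in a factorization of $g$.

\subsection{Outline}

Let $g$ have content $(J_1,J_2)$ and $K=J_1\cap J_2$. Then $g=g_0n_1n_2$, where $g_0$ lies in the standard Levi subgroup $L_K$ and has content $(K,K)$, and $n_1$, $n_2$ lie in commuting unipotent groups $N_1$, $N_2$ made of negative and of positive root subgroups. The Perron--Frobenius theorem shows that $g_0$ is conjugate in $L_K$ to an element $t'\in T_{>0}$ on which no root of $L_K$ is trivial (Section~\ref{sec:PF}). Then $g$ is conjugate to $t'v_1v_2$ with $v_i\in N_i$ commuting with $t'$. The heart of the matter is Proposition~\ref{prop:key}: the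 coordinates of $v_2$ at the roots of $\Delta_2$, and by symmetry those of $v_1$ at the negatives of the roots of $\Delta_1$, are nonzero. Section~\ref{sec:example} shows the idea in $GL_3$. Section~\ref{sec:modules} provides the modules that replace the exterior powers of $\mathbb C^3$, Section~\ref{sec:normal} assembles the normal form, and Section~\ref{sec:proofs} derives the remaining statements from it.

\section{An example in $GL_3$: growth of powers}\label{sec:example}

Let $G=GL_3$, and let $g\in G_{\ge0}$ have content $(\emptyset,\{1,2\})$ and diagonal $t'=\operatorname{diag}(1,r,1)$ with $r>0$, $r\ne1$: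
\[
g=\begin{pmatrix}1&p&s\\0&r&q\\0&0&1\end{pmatrix}.
\]
Here $p,q>0$, because $g$ is a product of nonnegative matrices with positive diagonal among which are an $x_1(a)$ and an $x_2(a')$. Also $s\ge0$ and $pq-rs\ge0$, since these are minors of $g$. The only positive root that is trivial on $t'$ is $\beta=\alpha_1+\alpha_2$, so Theorem~\ref{thm:normal} predicts that $g$ is conjugate to $t'(1+cE_{13})$ with $c\ne0$.

Solving $gz=zt'(1+cE_{13})$ column by column for $z=1+\mu E_{12}+\mu'E_{23}$ gives
\[
\mu=\frac{p}{r-1},\qquad \mu'=\frac{q}{1-r},\qquad c=s-\frac{pq}{r-1}.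
\]
If $r<1$ then $c>0$. If $r>1$ then $c\le pq/r-pq/(r-1)<0$. So $c\ne0$, for a different reason in each case, and its sign is not determined by positivity alone. As $1+cE_{13}$ commutes with $z$ and $t'$, we get $g_u=1+cE_{13}$. This matrix is never in $G_{\ge0}$: it has the entry $c$ and the minor $-c$ (rows $1,2$, columns $2,3$). But the centralizer $GL_2\times GL_1$ of $t'$ can be pinned with $x_\beta(1)=1+cE_{13}$, and conjugating by $z$ gives a pinning of $Z_G(g_s)$ as in Theorem~\ref{thm:pinning}. Both hypotheses matter. Without the inequality $pq-rs\ge0$ we could take $r>1$ and $s=pq/(r-1)$, and $c=0$. If no factor $x_1(a)$ occurs, then $p=s=c=0$, in agreement with $\beta\notin\Phi_{\{2\}}$.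

A formula for $c$ is not available in general, so here is an argument that avoids it. Let
\[
A=\begin{pmatrix}\rho&p'&s'\\0&\rho_1&q'\\0&0&\rho\end{pmatrix},\qquad 0<\rho_1<\rho,\quad p',q'>0,\quad s'\ge0 .
\]
If $A$ is diagonalizable, all entries of $A^n$ are $O(\rho^n)$. On the other hand, write $A^2=D+R$ with $D$ diagonal and $R$ strictly upper triangular. Both are nonnegative and $R_{13}\ge p'q'>0$. Expanding $(D+R)^n$ and keeping the $n$ terms with exactly one factor $R$ gives
\[
(A^{2n})_{13}\ \ge\ \sum_{k=0}^{n-1}(D^{\,n-k-1}RD^{\,k})_{13}\ \ge\ n\,\rho^{2(n-1)}p'q' .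
\]
So $A$ is not diagonalizable. For $r<1$ take $A=g$ and $\rho=1$; it follows that $c\ne0$. For $r>1$ this choice fails: the repeated eigenvalue $1$ is not the largest, and the term $nc$ in $(g^n)_{13}$ is hidden behind a term of order $r^n$. The remedy is to change the module. On $\Lambda^2\mathbb C^3$, in the basis $b_1\wedge b_2$, $b_1\wedge b_3$, $b_2\wedge b_3$, the matrix of $g$ is
\[
\begin{pmatrix}r&q&pq-rs\\0&1&p\\0&0&r\end{pmatrix}.
\]
It has the required shape with $\rho=r$, so $g$ is not diagonalizable and again $c\ne0$.

The general proof needs three things: for each simple root $\beta$ of $\Psi\cap\Phi^+$, a module on which $G_{\ge0}$ acts by nonnegative matrices and in which two weights $\lambda$ and $\lambda-\beta$ carry the largest eigenvalue $\rho$ of $t'$; a positive entry of some power of $g$ joining these two weights; and, when factors $y_i(a)$ are present and the diagonal entries above become diagonal blocks, a lower bound of order $\rho^k$ for the two diagonal entries of $g^k$.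

\section{Root subgroups and positive torus elements}\label{sec:prelim}

\subsection{Notation and standard facts}

Let $W$ be the Weyl group, $\dot w$ a representative of $w\in W$ in the normalizer of $T$, and $X(T)$, $X_*(T)$ the lattices of characters and cocharacters. We write $X(T)$ additively, so $(\chi-\chi')(t)=\chi(t)/\chi'(t)$. The group $W$ acts by $w(t)=\dot wt\dot w^{-1}$ and $(w\chi)(t)=\chi(w^{-1}(t))$. A basis of $X_*(T)$ identifies $T$ with $(\mathbb C^*)^n$ and $T_{>0}$ with $(\mathbb R_{>0})^n$. Hence $T_{>0}=\{t\in T:\chi(t)>0\text{ for all }\chi\in X(T)\}$, and $\eta\otimes\tau\mapsto\eta(e^\tau)$ is a $W$-equivariant isomorphism $X_*(T)\otimes\mathbb R\to T_{>0}$.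

Let $\mathfrak g=\operatorname{Lie}G$, $e_i=dx_i(1)$, $f_i=dy_i(1)$, $h_i=[e_i,f_i]$. Fix a nonzero vector $e_\alpha$ in each root space, and put $x_\alpha(a)=\exp(ae_\alpha)\in U_\alpha$. For $J\subset I$ let $\Phi_J^+=\Phi_J\cap\Phi^+$; let $L_J\supset T$ be the standard Levi subgroup, with root system $\Phi_J$ and Weyl group $W_J$; let $B_J^+=L_J\cap B^+$; let $U_J^\pm$ be the unipotent radical of $L_J\cap B^\pm$ and $\mathfrak n_J^\pm$ its Lie algebra, which is generated by the $e_j$, respectively the $f_j$, with $j\in J$. We drop $J$ when $J=I$. By $\mathbb NJ$ and $\mathbb ZJ$ we mean the sets of $\mathbb N$- and $\mathbb Z$-linear combinations of the $\alpha_j$, $j\in J$. We use the following facts.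

\begin{enumerate}
\item[(F1)] $tx_\alpha(a)t^{-1}=x_\alpha(\alpha(t)a)$ for $t\in T$. If $\alpha\ne\pm\alpha'$, a commutator of elements of $U_\alpha$ and $U_{\alpha'}$ is a product of elements of the groups $U_{p\alpha+q\alpha'}$ with $p,q\ge1$ and $p\alpha+q\alpha'\in\Phi$ (the commutator formula).
\item[(F2)] Let $S\subset\Phi$ be contained in a positive system and contain every root $p\alpha+q\alpha'$ with $\alpha,\alpha'\in S$, $p,q\ge1$. Then $U_S=\prod_{\alpha\in S}U_\alpha$ is a unipotent group normalized by $T$, and each element is uniquely $\prod_{\alpha\in S}x_\alpha(c_\alpha)$, in any fixed order. With (F1), the centralizer of $t\in T$ in $U_S$ is $U_{S'}$, where $S'=\{\alpha\in S:\alpha(t)=1\}$.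
\item[(F3)] Let $M\supset T$ be a connected reductive subgroup, $\Psi^+$ a positive system of its roots, and $U_M=U_{\Psi^+}$. The simple roots of $\Psi^+$ are the elements that are not a sum of two elements of $\Psi^+$; they are not a sum of more than two elements either. For a simple root $\beta$, the coordinate $c_\beta:U_M\to\mathbb C$ of (F2) does not depend on the order and is a homomorphism, by (F1). We call these the \emph{simple coordinates}. Whether $c_\beta(v)$ vanishes does not depend on the choice of $e_\beta$.
\item[(F4)] An element of $U_M$ whose simple coordinates are all nonzero is a regular element of $M$ (Steinberg \cite{St}).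
\item[(F5)] Let $(x,y)$ and $(x',y')$ be two pairs of isomorphisms onto $(U_\alpha,U_{-\alpha})$, both coming from homomorphisms $SL_2\to G$ as in the definition of a pinning. Then $x'(a)=x(ra)$ and $y'(b)=y(r^{-1}b)$ for some $r\in\mathbb C^*$, and every $r$ occurs. Indeed $dx'(1)=re$ and $dy'(1)=r'f$ for the $\mathfrak{sl}_2$-triple $(e,h,f)$ of $(x,y)$, and $[[re,r'f],re]=2re$ forces $rr'=1$; conversely, compose with conjugation by $\operatorname{diag}(r,1)$. In particular one may prescribe $x(1)$ or $y(1)$ to be any nontrivial element of its root subgroup, but not both.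
\item[(F6)] The homomorphism $T\to(\mathbb C^*)^I$, $t\mapsto(\alpha_i(t))_i$, is surjective, because the $\alpha_i$ are linearly independent.
\end{enumerate}

\subsection{Centralizers of positive torus elements}

Positivity of $t'$ makes its centralizer a conjugate of a standard Levi subgroup. For general $t'\in T$ this fails: the centralizer of $\operatorname{diag}(1,-1)$ in $PGL_2$ is not connected.

\begin{lemma}\label{lem:torus}
Let $J\subset I$, $t'\in T_{>0}$, $\Psi=\{\alpha\in\Phi_J:\alpha(t')=1\}$ and $\Psi^+=\Psi\cap\Phi^+$. There is $w\in W_J$ such that $t_0=w^{-1}(t')$ satisfies $\alpha_j(t_0)\ge1$ for all $j\in J$ and, with $J_0=\{j\in J:\alpha_j(t_0)=1\}$, we have $\Psi^+=w\Phi_{J_0}^+$. The simple roots of $\Psi^+$ are the $w\alpha_j$, $j\in J_0$. Moreover $Z_{L_J}(t_0)=L_{J_0}$, so $Z_{L_J}(t')=\dot wL_{J_0}\dot w^{-1}$ is connected reductive with maximal torus $T$ and root system $\Psi$.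
\end{lemma}

\begin{proof}
Identify $T_{>0}$ with $X_*(T)\otimes\mathbb R$. The conditions $\alpha_j(t)\ge1$, $j\in J$, define the closed dominant chamber of the reflection group $W_J$. Every orbit meets this chamber, and the stabilizer of a point of the chamber is generated by the simple reflections that fix it. So there is $w$ with $t_0=w^{-1}(t')$ in the chamber, and the stabilizer of $t_0$ in $W_J$ is $W_{J_0}$. A root $\pm\sum_jm_j\alpha_j\in\Phi_J$ with $m_j\in\mathbb N$ is trivial on $t_0$ exactly when $m_j=0$ for $j\notin J_0$. Hence $\Psi=w\Phi_{J_0}$. Replace $w$ by the element of minimal length in $wW_{J_0}$. This does not change $t_0$, and now $w\alpha_j\in\Phi^+$ for $j\in J_0$, so $w\Phi_{J_0}^+\subset\Phi^+$ and $\Psi^+=w\Phi_{J_0}^+$.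

The group $L_{J_0}$ is generated by $T$ and the $U_{\pm\alpha_j}$, $j\in J_0$, so it centralizes $t_0$. Conversely, by the Bruhat decomposition each element of $L_J$ is uniquely $u\dot w_1tu'$ with $u\in U_J^+$, $w_1\in W_J$, $t\in T$, $u'\in U_J^+\cap\dot w_1^{-1}U_J^-\dot w_1$. Conjugating by $t_0$ gives $(t_0ut_0^{-1})\,\dot w_1\,(w_1^{-1}(t_0)t_0^{-1}t)\,(t_0u't_0^{-1})$. If the element commutes with $t_0$, uniqueness shows that $w_1$ fixes $t_0$ and that $u,u'$ commute with $t_0$. Then $w_1\in W_{J_0}$ and $u,u'\in U_{J_0}^+$ by (F2), so the element lies in $L_{J_0}$.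
\end{proof}

\subsection{Two conjugation lemmas}

The first lemma puts an element of $TN$ into Jordan form without changing its torus part. The second removes all coordinates except the simple ones.

\begin{lemma}\label{lem:jordan}
Let $N=U_S$ be as in \textup{(F2)}, $t\in T$ and $n\in N$. There are $z,v\in N$ with $z^{-1}(tn)z=tv=vt$.
\end{lemma}

\begin{proof}
In the connected solvable group $TN$, every semisimple element lies in a maximal torus and all maximal tori are conjugate. So $(tn)_s\in zTz^{-1}$ for some $z\in N$. The projection $TN\to TN/N=T$ preserves Jordan decompositions and sends $tn$ to $t$, so it sends $z^{-1}(tn)_sz$ to $t$. As $z^{-1}(tn)_sz\in T$, it equals $t$. The element $v=z^{-1}(tn)_uz$ is unipotent, so its image in $T$ is trivial and $v\in N$.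
\end{proof}

\begin{lemma}\label{lem:regular}
Let $M$, $\Psi^+$, $U_M$ be as in \textup{(F3)}, and let $v\in U_M$ have all simple coordinates nonzero. Then $v$ is $U_M$-conjugate to $u_0=\prod_\beta x_\beta(c_\beta(v))$, the product over the simple roots of $\Psi^+$ in any fixed order.
\end{lemma}

\begin{proof}
Let $r$ be the number of simple roots and let $U'\subset U_M$ be the common kernel of the simple coordinates. It is the product of the $U_\alpha$ with $\alpha\in\Psi^+$ not simple, so it is irreducible of dimension $\dim U_M-r$, and $v\in u_0U'$. By (F4), $\dim Z_M(u_0)=\dim T$. The multiplication map $Z(M)^0\times Z_{U_M}(u_0)\to Z_M(u_0)$ is injective and $\dim Z(M)^0=\dim T-r$, so $\dim Z_{U_M}(u_0)\le r$. Hence the $U_M$-conjugacy class of $u_0$ has dimension at least $\dim U'$. It is contained in $u_0U'$, since the simple coordinates are homomorphisms to $\mathbb C$, and it is closed, since orbits of a unipotent group on an affine variety are closed. A closed subset of full dimension in the irreducible variety $u_0U'$ is all of it.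
\end{proof}

\subsection{Reduction to simply connected groups}\label{sub:reduction}

The modules we need have fundamental weights as highest weights, so they exist on the simply connected cover. \emph{It suffices to prove the normal form \eqref{eq:normal} for $G$ semisimple and simply connected.} Let $\pi:G'\to G$ be the simply connected cover of the derived group, with the lifted pinning and torus $T'$. The map $\pi$ identifies the root systems, is an isomorphism on root subgroups, and maps $T'_{>0}$ onto the span of the coroots in $X_*(T)\otimes\mathbb R$. That span is a complement to $\{\eta:\langle\alpha_i,\eta\rangle=0\text{ for all }i\}$, and the elements of $T_{>0}$ in the latter subspace are central in $G$. So each $t\in T_{>0}$ is $\zeta\pi(t_1)$ with $\zeta\in T_{>0}$ central and $t_1\in T'_{>0}$. Applying this to the torus factors in a product for $g$, we get $g=\zeta\pi(g')$ with $\zeta\in T_{>0}$ central and $g'\in G'_{\ge0}$ of the same content. If $g'$ is conjugate to $t_1\prod u_{-\delta}\prod u_\delta$ as in \eqref{eq:normal}, then $g$ is conjugate to $t'\prod\pi(u_{-\delta})\prod\pi(u_\delta)$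 with $t'=\zeta\pi(t_1)\in T_{>0}$, and the roots take the same values on $t'$ and $t_1$, so $\Psi,\Delta,\Delta_1,\Delta_2$ are the same.

\emph{In Sections~\ref{sec:modules}--\ref{sec:normal}, $G$ is semisimple and simply connected.} The fundamental weights $\omega_i$, defined by $\omega_i(h_k)=\delta_{ik}$, then form a basis of $X(T)$.

\section{Modules with nonnegative bases}\label{sec:modules}

The next lemma lists the properties of the exterior powers $\Lambda^j\mathbb C^n$ that the proof uses. Property (a) makes $G_{\ge0}$ act by nonnegative matrices, (b) makes the $j$-th module detect the root $\alpha_j$, and (c) says that every basis vector is connected to the highest one. Property (c) takes the place of irreducibility, which is lost in the types that are not simply laced.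

\begin{lemma}\label{lem:modules}
For each $j\in I$ there are a finite-dimensional $G$-module $V_j$, a basis $\mathcal B_j$ of $T$-weight vectors, and $\xi_j\in\mathcal B_j$ of weight $\omega_j$ such that:
\begin{enumerate}
\item[(a)] all $e_i$ and $f_i$ have matrices with entries in $\mathbb R_{\ge0}$;
\item[(b)] every $b\in\mathcal B_j\setminus\{\xi_j\}$ has weight in $\omega_j-\alpha_j-\mathbb NI$, and exactly one $b$ has weight $\omega_j-\alpha_j$;
\item[(c)] for each $b\in\mathcal B_j$ there are a monomial $E$ in the $e_i$ such that $Eb$ has nonzero $\xi_j$-coefficient and a monomial $F$ in the $f_i$ such that $F\xi_j$ has nonzero $b$-coefficient.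
\end{enumerate}
\end{lemma}

\begin{proof}
The group $G$ is a product of simply connected groups with simple Lie algebra. Letting the factors that do not contain $U_{\alpha_j}$ act trivially, we may assume that $\mathfrak g$ is simple.

\emph{Simply laced types.} Let $V_j$ be the irreducible module of highest weight $\omega_j$, with Lusztig's canonical basis specialized at quantum parameter $1$. It consists of weight vectors and contains a highest weight vector $\xi_j$. Property (a) is Lusztig's positivity theorem \cite[Theorem 22.1.7]{LuQG}; see also \cite[\S3]{LuTP}. The module is spanned by the vectors $f_{i_1}\cdots f_{i_m}\xi_j$, which gives the second half of (c). Since $f_i\xi_j=0$ for $i\ne j$, a nonzero such vector with $m\ge1$ has $i_m=j$, and the weight space of $\omega_j-\alpha_j$ is spanned by $f_j\xi_j\ne0$. This is (b). By Engel's theorem, $U(\mathfrak n^+)b$ contains a nonzero vector killed by $\mathfrak n^+$, which is a multiple of $\xi_j$ by irreducibility. As $U(\mathfrak n^+)b$ is spanned by the vectors $Eb$, the first half of (c) follows.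

\emph{The other types.} We embed $\mathfrak g$ in a simply laced Lie algebra so that $e_i$ and $f_i$ become sums of Chevalley generators. For $G$ of type $B_n$ $(n\ge2)$, $C_n$ $(n\ge3)$, $F_4$, $G_2$, let $\tilde{\mathfrak g}$ be of type $D_{n+1}$ (with $D_3=A_3$), $A_{2n-1}$, $E_6$, $D_4$, with Chevalley generators $e_\iota,f_\iota,h_\iota$, Cartan integers $\tilde a_{\iota\kappa}=\tilde\alpha_\kappa(h_\iota)$, and a diagram automorphism $\sigma$ of order $2,2,2,3$. Nodes in one $\sigma$-orbit are pairwise non-adjacent. For an orbit $i$ put $\tilde e_i=\sum_{\iota\in i}e_\iota$, $\tilde f_i=\sum_{\iota\in i}f_\iota$, $\tilde h_i=\sum_{\iota\in i}h_\iota$. Then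
\[
[\tilde e_i,\tilde f_k]=\delta_{ik}\tilde h_i,\qquad[\tilde h_i,\tilde e_k]=a_{ik}\tilde e_k,\qquad[\tilde h_i,\tilde f_k]=-a_{ik}\tilde f_k,\qquad a_{ik}=\sum_{\iota\in i}\tilde a_{\iota\kappa}\quad(\kappa\in k),
\]
where the sum does not depend on $\kappa\in k$ because $\sigma$ preserves the Cartan integers. Non-adjacency gives $a_{ii}=2$. For $i\ne k$, $-a_{ik}$ is the number of nodes of $i$ adjacent to a given node of $k$. The orbits form a chain, and $a_{ik}=a_{ki}=-1$ for neighbors in the chain, except at the one place where an orbit $i$ of size $|\sigma|$, the order of $\sigma$, is next to a fixed node $k$; there $a_{ik}=-|\sigma|$ and $a_{ki}=-1$. So the nontrivial orbits play the role of short simple roots. There is one of them at the end of the chain for $D_{n+1}$, there are $n-1$ for $A_{2n-1}$, two out of four for $E_6$, and one out of two for $D_4$. Thus the orbits can be indexed by $I$ so that $a_{ik}=\alpha_k(h_i)$ is the Cartan matrix of $G$. For $i\ne k$, $\tilde e_k$ is killed by $\operatorname{ad}\tilde f_i$ and has $\tilde h_i$-weight $a_{ik}$. It is therefore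 a lowest weight vector for the $\mathfrak{sl}_2$-triple $(\tilde e_i,\tilde h_i,\tilde f_i)$, and $\operatorname{ad}(\tilde e_i)^{1-a_{ik}}\tilde e_k=0$. Exchanging the roles of $e$ and $f$ gives $\operatorname{ad}(\tilde f_i)^{1-a_{ik}}\tilde f_k=0$. By Serre's theorem, $e_i\mapsto\tilde e_i$, $f_i\mapsto\tilde f_i$, $h_i\mapsto\tilde h_i$ defines a homomorphism $\mathfrak g\to\tilde{\mathfrak g}$. (The generators of $Sp_6$ in Example~\ref{ex:sp6} are the case $A_5$.)

Choose a node $\kappa\in j$ and let $V_j$ be the module for $\tilde{\mathfrak g}$ and $\kappa$ from the simply laced case, with its basis. It is a $G$-module because $G$ is simply connected. Evaluating on the $\tilde h_k$ shows that $\tilde\omega_\kappa$ restricts to $\omega_j$ and $\tilde\alpha_\iota$ restricts to $\alpha_i$ for $\iota\in i$. Property (a) holds because sums of nonnegative matrices are nonnegative. For (b), a weight $\tilde\omega_\kappa-\tilde\alpha_\kappa-\tilde\nu$, with $\tilde\nu$ a sum of simple roots, restricts to $\omega_j-\alpha_j-\nu$ with $\nu\in\mathbb NI$, and $\nu=0$ only if $\tilde\nu=0$.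 For (c), take a monomial in the $e_\iota$ as in (c) for $\tilde{\mathfrak g}$ and replace each $e_\iota$ by $\tilde e_i$, where $\iota\in i$. The result is the original monomial plus nonnegative matrices, so the positive coefficient remains positive. The same replacement works for the $f_\iota$.
\end{proof}

By (b), $e_i\xi_j=0$ for all $i$, and $f_i\xi_j=0$ for $i\ne j$. Also $e_jf_j\xi_j=h_j\xi_j=\xi_j$, so $f_j\xi_j$ is nonzero and spans the weight space of $\omega_j-\alpha_j$.

For operators on $V_j$, or on a subspace spanned by a subset of $\mathcal B_j$, write $A\ge A'$ if $A-A'$ has a matrix with entries in $\mathbb R_{\ge0}$; use the same notation for vectors and linear forms. If $A\ge A'\ge0$ and $C\ge C'\ge0$, then $AC\ge A'C'$. The content of $g$ enters the proofs through the following lemma.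

\begin{lemma}\label{lem:lower}
Let $g\in G_{\ge0}$ have content $(J_1,J_2)$ and let $j\in I$. There is $\theta>0$ such that, on $V_j$, we have $g\ge\theta\cdot1$, $g\ge\theta e_i$ for $i\in J_2$, and $g\ge\theta f_i$ for $i\in J_1$. Hence $g\ge0$, and $g^m\ge\theta^mX$ for every monomial $X$ of length at most $m$ in these $e_i$ and $f_i$.
\end{lemma}

\begin{proof}
For $a>0$, $x_i(a)=\exp(ae_i)$ is $\ge1$ and $\ge ae_i$, and $y_i(a)=\exp(af_i)$ is $\ge1$ and $\ge af_i$. An element of $T_{>0}$ acts by a diagonal matrix with positive entries, so it is $\ge\theta'\cdot1$ for some $\theta'>0$. In a product for $g$, bound one chosen factor by $ae_i$ or $af_i$ and the others by multiples of $1$. For the last statement, bound each factor of $g^m$ by $\theta$ times the corresponding letter of $X$, or by $\theta\cdot1$.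
\end{proof}

For $J\subset I$ and $j\in J$, let $V_j^J\subset V_j$ be the span of the $b\in\mathcal B_j$ with weight in $\omega_j-\mathbb NJ$. It is stable under $L_J$: for $k\in J$ the operators $e_k,f_k$ change weights by $\pm\alpha_k$, and a weight of $V_j$ in $\omega_j+\mathbb ZJ$ lies in $\omega_j-\mathbb NJ$ by (b). For $b\in V_j^J$ the monomials in (c) involve only indices in $J$, since their weight is $\pm(\omega_j-\text{weight of }b)$. By (b), the weights of $V_j^J$ are of the form $\omega_j-\nu$ with $\nu=0$ or $\nu\in\alpha_j+\mathbb NJ$.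

\section{Elements of content $(K,K)$}\label{sec:PF}

In $SL_2$, an element in which both $x_1$ and $y_1$ occur has positive entries $a,b,c,d$ with $ad=1+bc>1$. Its trace exceeds $2$, so it is conjugate to $\operatorname{diag}(\rho,\rho^{-1})$ with $\rho>1$. The general statement rests on the Perron--Frobenius theorem in this form: if $A$ is a nonnegative square matrix and some power of $A$ has only positive entries, then $A$ has an eigenvalue $\rho>0$ of algebraic multiplicity one that exceeds the absolute values of all other eigenvalues, with an eigenvector $p$ and a left eigenvector $q$ with positive entries, and $\rho^{-n}A^nu\to q(u)q(p)^{-1}p$ for every vector $u$. The theorem gives one eigenvector in each module. The flag variety assembles them into a Borel subgroup containing the element.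

\begin{lemma}\label{lem:PF}
Let $K\subset I$ and let $g_0\in G_{\ge0}$ have content $(K,K)$. Then $g_0=\ell t'\ell^{-1}$ with $\ell\in L_K$, $t'\in T_{>0}$ and $\alpha_k(t')>1$ for all $k\in K$. In particular $\alpha(t')\ne1$ for all $\alpha\in\Phi_K$.
\end{lemma}

\begin{proof}
All factors of $g_0$ lie in $L_K$. Let $k\in K$ and $b,b'\in\mathcal B_k\cap V_k^K$. Choose $E$ for $b'$ and $F$ for $b$ as in Lemma~\ref{lem:modules}(c). They involve only indices in $K$, and the $(b,b')$-entry of $FE$ is positive. Both $e_i$ and $f_i$ are available in Lemma~\ref{lem:lower} for $i\in K$, so a power of $g_0$ has only positive entries on $V_k^K$. Let $\rho_k$ and $p_k$ be the Perron--Frobenius eigenvalue and eigenvector of $g_0$ on $V_k^K$. Then $[g_0^n\xi_k]\to[p_k]$ in $\mathbb P(V_k^K)$, since the left eigenvector is positive on $\xi_k$.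

The group $B_K^+$ stabilizes each line $\mathbb C\xi_k$, so there is a morphism
\[
\phi:L_K/B_K^+\to\prod_{k\in K}\mathbb P(V_k^K),\qquad \ell B_K^+\mapsto([\ell\xi_k])_{k\in K}.
\]
The stabilizer of $([\xi_k])_k$ in $L_K$ contains $B_K^+$, so it is generated by $B_K^+$ and some of the groups $U_{-\alpha_k}$. It contains no $y_k(1)$, because $f_k\xi_k\ne0$. So it equals $B_K^+$ and $\phi$ is injective. The image of $\phi$ is closed since $L_K/B_K^+$ is complete. Therefore $([p_k])_k=\lim_n\phi(g_0^nB_K^+)$ equals $\phi(\ell B_K^+)$ for some $\ell\in L_K$. This point is fixed by $g_0$, so $g_0\ell B_K^+=\ell B_K^+$ by injectivity, and $\ell^{-1}g_0\ell=t'n$ with $t'\in T$, $n\in U_K^+$.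

For $k\in K$, $\ell\xi_k$ is a multiple of $p_k$, so $\omega_k(t')\xi_k=t'n\xi_k=\rho_k\xi_k$ and $\omega_k(t')=\rho_k>0$. For $i\notin K$, $e_k\xi_i=f_k\xi_i=0$ for all $k\in K$, so $L_K$ acts on $\mathbb C\xi_i\subset V_i$ by a character that extends $\omega_i$ and is trivial on root subgroups. Its value $\omega_i(t')$ on $t'n$ equals its value on $g_0$, which is the product of the positive numbers $\omega_i(t)$ over the torus factors $t$ of $g_0$. As the $\omega_i$ span $X(T)$, we get $t'\in T_{>0}$.

On $V_k^K$ the element $t'n$ is triangular for an ordering of the basis by weights, so its eigenvalues, with multiplicity, are the values of the weights on $t'$. The basis vectors of weights $\omega_k$ and $\omega_k-\alpha_k$ contribute $\rho_k$ and $\rho_k/\alpha_k(t')$. Since $\rho_k$ is simple and largest, $\alpha_k(t')>1$. Then $\alpha(t')>1$ for all $\alpha\in\Phi_K^+$. By Lemma~\ref{lem:jordan}, $t'n$ is $U_K^+$-conjugate to $t'v$ with $v\in U_K^+$ commuting with $t'$, and $v=1$ by (F2). Absorb the conjugating element into $\ell$.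
\end{proof}

\section{Nonvanishing of the simple coordinates}\label{sec:key}

Let $K\subset J\subset I$ and $N=U_{\Phi_J^+\setminus\Phi_K}$, the unipotent radical of the parabolic subgroup $L_KN$ of $L_J$. Let $g\in G_{\ge0}$ have content $(K,J)$. All factors of $g$ lie in $L_KN$, so $g=g_0n$ with $g_0\in L_K$, $n\in N$. The projection $L_KN\to L_K$ deletes the factors $x_i(a)$ with $i\in J\setminus K$ and keeps the others, so $g_0$ has content $(K,K)$.

\begin{proposition}\label{prop:key}
In this situation, let $\ell\in L_K$, $t'\in T_{>0}$ and $z,v\in N$ satisfy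
\[
g_0=\ell t'\ell^{-1},\qquad \alpha(t')\ne1\ \text{ for }\alpha\in\Phi_K,\qquad z^{-1}\ell^{-1}g\,\ell z=t'v=vt'.
\]
Let $\Psi=\{\alpha\in\Phi_J:\alpha(t')=1\}$, $\Psi^+=\Psi\cap\Phi^+$, and let $\Delta$ be the set of simple roots of $\Psi^+$. Then $v\in U_{\Psi^+}$ and $c_\beta(v)\ne0$ for every $\beta\in\Delta$.
\end{proposition}

One case is immediate. If $K=\emptyset$, we may move the torus factors of $g$ to the left, so that $g=t'n$ with $n$ a product of elements $x_i(a)$, $a>0$, and we may take $\ell=1$ after replacing $z,v$ by their conjugates under $\ell\in T$. If $\beta=\alpha_j$, normalize $e_\beta=e_j$. Then $c_\beta$ is a homomorphism on $N=U_J^+$, and $v=(t'^{-1}z^{-1}t')nz$ gives $c_\beta(v)=c_\beta(n)>0$. The proof below handles the roots $\beta$ that are not simple in $\Phi$ and the presence of $L_K$. We allow any $t'$ as stated, not only the dominant one of Lemma~\ref{lem:PF}, because the proposition will be applied to two opposite pinnings with the same $t'$.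

\begin{proof}
Since $\Psi\cap\Phi_K=\emptyset$, we have $\Psi^+\subset\Phi_J^+\setminus\Phi_K$, and $v\in U_{\Psi^+}$ by (F2).

\emph{Step 0: we may assume $\alpha_k(t')>1$ for $k\in K$.} By Lemma~\ref{lem:torus} for $K$, there is $w_1\in W_K$ with $\alpha_k(w_1^{-1}(t'))\ge1$ for $k\in K$, and the inequalities are strict because no root of $\Phi_K$ is trivial on $t'$. Replace $(\ell,t',z,v)$ by $(\ell\dot w_1,w_1^{-1}(t'),\dot w_1^{-1}z\dot w_1,\dot w_1^{-1}v\dot w_1)$. The hypotheses persist because $\dot w_1$ normalizes $N$. The set $\Psi$ is replaced by $w_1^{-1}\Psi$. As $W_K$ permutes $\Phi_J^+\setminus\Phi_K$, the element $w_1^{-1}$ maps the old $\Psi^+$ onto the new $\Psi^+$ and simple roots to simple roots, and conjugation by $\dot w_1^{-1}$ matches the simple coordinates up to nonzero scalars.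

\emph{Step 1: the module.} Take $w\in W_J$, $t_0$ and $J_0$ as in Lemma~\ref{lem:torus}, and fix $\beta=w\alpha_j\in\Delta$ with $j\in J_0$. We want a module in which the largest eigenvalue of $t'$ is carried by two weights that differ by $\beta$. For the dominant element $t_0$ and the root $\alpha_j$, the weights $\omega_j$ and $\omega_j-\alpha_j$ of $V_j^J$ do this, so we apply $w$. Put
\[
V=V_j^J,\qquad\mathcal B=\mathcal B_j\cap V,\qquad\lambda=w\omega_j,\qquad\lambda'=\lambda-\beta=w(\omega_j-\alpha_j),\qquad\rho=\lambda(t')=\omega_j(t_0).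
\]
(In Section~\ref{sec:example}, $t_0=\operatorname{diag}(1,1,r)$ and $j=1$ if $r<1$, while $t_0=\operatorname{diag}(r,1,1)$ and $j=2$ if $r>1$; this explains the choice of $\mathbb C^3$ or $\Lambda^2\mathbb C^3$.) Weight multiplicities of the $L_J$-module $V$ are $W_J$-invariant, so $\lambda$ and $\lambda'$ have multiplicity one. Let $b_\lambda,b_{\lambda'}\in\mathcal B$ be the basis vectors of these weights and $\varphi_\lambda,\varphi_{\lambda'}$ the corresponding coordinate forms. Every weight of $V$ is $\chi=w(\omega_j-\nu)$ with $\nu=0$ or $\nu\in\alpha_j+\mathbb NJ$, and $\chi(t')=\rho/\nu(t_0)\le\rho$, with equality exactly when $\nu\in\mathbb NJ_0$. Since $w\mathbb NJ_0=\mathbb N\Delta$, the weights of the $\rho$-eigenspace $\mathcal E$ of $t'$ are among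
\begin{equation}\label{eq:weights}
\lambda,\qquad\lambda'-\gamma\quad(\gamma\in\mathbb N\Delta),
\end{equation}
and there is $\rho_1<\rho$ such that all other eigenvalues of $t'$ on $V$ lie in $(0,\rho_1]$.

\emph{Step 2: block triangular form.} The element $g$ is not triangular with respect to weights, but it is with respect to weights modulo $\mathbb ZK$. Let $[\chi]$ be the class of $\chi$ modulo $\mathbb ZK$, and put $[\chi]\ge[\chi']$ if $\chi-\chi'\in\mathbb N(J\setminus K)+\mathbb ZK$. This is a partial order by linear independence of the simple roots. Let $V=\bigoplus V_{\kappa}$ be the decomposition by classes; each $V_\kappa$ is spanned by a subset of $\mathcal B$. The group $L_K$ preserves each $V_\kappa$. A root $\alpha\in\Phi_J^+\setminus\Phi_K$ satisfies $[\chi+\alpha]>[\chi]$, so each element of $N$ maps $u\in V_\kappa$ into $u+\bigoplus_{\kappa''>\kappa}V_{\kappa''}$. Let $\kappa=[\lambda]$ and $\kappa'=[\lambda']$. As $\Delta\subset\Phi_J^+\setminus\Phi_K$, we have $\kappa'<\kappa$ and $[\lambda'-\gamma]<\kappa'$ for $0\ne\gamma\in\mathbb N\Delta$. By \eqref{eq:weights},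
\begin{equation}\label{eq:classes}
\mathcal E\cap\bigoplus_{\kappa''\ge\kappa'}V_{\kappa''}=\mathbb Cb_\lambda\oplus\mathbb Cb_{\lambda'},\qquad\mathcal E\cap V_\kappa=\mathbb Cb_\lambda,\qquad\mathcal E\cap V_{\kappa'}=\mathbb Cb_{\lambda'}.
\end{equation}

\emph{Step 3: the coordinate as a matrix entry.} The element $v$ commutes with $t'$, so it preserves each eigenspace of $t'$. It lies in $N$, so $vb_\lambda-b_\lambda$ lies in $\mathcal E$ and in classes $>\kappa$, and $vb_{\lambda'}-b_{\lambda'}$ lies in $\mathcal E$ and in classes $>\kappa'$. By \eqref{eq:classes},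
\[
vb_\lambda=b_\lambda,\qquad vb_{\lambda'}=b_{\lambda'}+c\,b_\lambda\qquad(c\in\mathbb C).
\]
Expand $v=\prod_{\alpha\in\Psi^+}\exp(c_\alpha e_\alpha)$ into monomials in the $e_\alpha$. The only term of weight $\beta$ is $c_\beta(v)e_\beta$, because $\beta$ is not a sum of two or more elements of $\Psi^+$. So $c=d\,c_\beta(v)$, where $e_\beta b_{\lambda'}=d\,b_\lambda$. Here $d\ne0$: the operator $\dot w^{-1}e_\beta\dot w$ is a nonzero multiple of $e_j$, the vector $\dot w^{-1}b_{\lambda'}$ is a nonzero multiple of $f_j\xi_j$, and $e_jf_j\xi_j=\xi_j$. It remains to show $c\ne0$. We study $a_n=\varphi_\lambda(g^nb_{\lambda'})$.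

\emph{Step 4: if $c=0$, then $a_n=O(\rho^n)$.} Let $h=\ell z\in L_KN$, so $g^n=h\,t'^nv^nh^{-1}$. The vector $h^{-1}b_{\lambda'}$ lies in classes $\ge\kappa'$. By \eqref{eq:classes}, $h^{-1}b_{\lambda'}=\mu b_\lambda+\mu'b_{\lambda'}+u'$ with $\mu,\mu'\in\mathbb C$ and $u'$ in the sum of the eigenspaces of $t'$ other than $\mathcal E$. The entries of $v^n$ are polynomials in $n$ of degree less than $\dim V$, and $v^n$ preserves that sum. Hence
\[
g^nb_{\lambda'}=\rho^n\,h\big((\mu+n\mu'c)\,b_\lambda+\mu'b_{\lambda'}\big)+O(n^{\dim V}\rho_1^n),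
\]
and the claim follows.

\emph{Step 5: diagonal entries.} We show that there is $\varepsilon>0$ with
\begin{equation}\label{eq:diag}
\varphi_\lambda(g_0^kb_\lambda)\ge\varepsilon\rho^k,\qquad\varphi_{\lambda'}(g_0^kb_{\lambda'})\ge\varepsilon\rho^k\qquad(k\ge0).
\end{equation}
The Perron--Frobenius theorem does not apply directly: Lemma~\ref{lem:modules}(c) joins two basis vectors through $\xi_j$, which need not lie in their class, so we have no strictly positive power of $g_0$ on a block. We use instead the $L_K$-module generated by the vector. Let $(\chi,\kappa_1)$ be $(\lambda,\kappa)$ or $(\lambda',\kappa')$. In both cases $\chi(t')=\rho$ and $\mathcal E\cap V_{\kappa_1}=\mathbb Cb_\chi$.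

On $V_{\kappa_1}$ the operator $g_0=\ell t'\ell^{-1}$ is diagonalizable, has the simple eigenvalue $\rho$ with eigenvector $\ell b_\chi$, and has its other eigenvalues in $(0,\rho_1]$. So $\rho^{-k}g_0^k$ converges on $V_{\kappa_1}$ to a projector $\Pi$ of rank one with image $\mathbb C\ell b_\chi$, and $\Pi\ge0$ because $g_0\ge0$. Let $p$ be a nonzero column of $\Pi$. Every column is a nonnegative multiple of $p$, so $\Pi u=q(u)p$ with $p\ge0$ and a linear form $q\ge0$. From $\Pi^2=\Pi$ and $g_0\Pi=\Pi g_0=\rho\Pi$ we get $q(p)=1$, $g_0p=\rho p$ and $q\circ g_0=\rho q$.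

For $k\in K$, Step 0 gives $(\chi+\alpha_k)(t')=\rho\,\alpha_k(t')>\rho$, so $\chi+\alpha_k$ is not a weight of $V$ and $e_kb_\chi=0$. Hence $M=U(\mathfrak n_K^-)b_\chi\subset V_{\kappa_1}$ is the $L_K$-module generated by the highest weight vector $b_\chi$. It is irreducible, by complete reducibility, and $p\in\mathbb C\ell b_\chi\subset M$. Let $\theta$ be the constant of Lemma~\ref{lem:lower} for $g_0$, which has content $(K,K)$.

\begin{itemize}
\item $\varphi_\chi(p)>0$. By Engel's theorem $U(\mathfrak n_K^+)p\subset M$ contains a nonzero vector killed by $\mathfrak n_K^+$, which is a multiple of $b_\chi$. So $\varphi_\chi(Ep)\ne0$ for some monomial $E$ in the $e_k$, $k\in K$, and this number is positive as $E\ge0$ and $p\ge0$. If $E$ has length $m$, then $p=\rho^{-m}g_0^mp\ge(\theta/\rho)^mEp$.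
\item $q(b_\chi)>0$. The form $q$ is nonzero on $M$ since $q(p)=1$, and $M$ is spanned by the vectors $Fb_\chi\ge0$ with $F$ a monomial in the $f_k$, $k\in K$. So $q(Fb_\chi)>0$ for some $F$. If $F$ has length $m$, then $q(b_\chi)=\rho^{-m}q(g_0^mb_\chi)\ge(\theta/\rho)^mq(Fb_\chi)$.
\end{itemize}
Thus $\rho^{-k}\varphi_\chi(g_0^kb_\chi)\to\varphi_\chi(p)q(b_\chi)>0$. Each term of this sequence is at least $(\theta/\rho)^k>0$, so the sequence has a positive lower bound. This proves \eqref{eq:diag}.

\emph{Step 6: an entry joining the two weights.} As $\beta\in\Phi_J^+$, the vector $e_\beta$ is a linear combination of monomials of weight $\beta$ in the $e_i$, $i\in J$. Since $\varphi_\lambda(e_\beta b_{\lambda'})=d\ne0$, one such monomial $E$ has $\varphi_\lambda(Eb_{\lambda'})\ne0$, hence $>0$. Let $m\ge1$ be its length. Every $i\in J$ occurs among the factors $x_i(a)$ of $g$, so Lemma~\ref{lem:lower} gives $C:=\varphi_\lambda(g^mb_{\lambda'})>0$. This is where the hypothesis on the content $J$ is used.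

\emph{Step 7: linear growth.} Since $g^m\in g_0^mN$, Step 2 shows that $g^m=D+R$ on $V$, where $D=g_0^m$ preserves each class and $R$ strictly raises classes. The nonzero entries of $R$ are entries of $g^m$, namely those between basis vectors of different classes. So $D\ge0$, $R\ge0$, and $\varphi_\lambda(Rb_{\lambda'})=C$ because $\kappa\ne\kappa'$. Keeping the terms with exactly one factor $R$ in $(D+R)^n$ and using \eqref{eq:diag},
\[
a_{mn}\ \ge\ \sum_{k=0}^{n-1}\varphi_\lambda(D^{\,n-k-1}RD^{\,k}b_{\lambda'})\ \ge\ \sum_{k=0}^{n-1}\varphi_\lambda(D^{\,n-k-1}b_\lambda)\;C\;\varphi_{\lambda'}(D^{\,k}b_{\lambda'})\ \ge\ n\,\varepsilon^2C\rho^{m(n-1)} .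
\]
So $a_n$ is not $O(\rho^n)$. By Step 4, $c\ne0$, and therefore $c_\beta(v)\ne0$.
\end{proof}

\section{The normal form}\label{sec:normal}

We prove the first assertion of Theorem~\ref{thm:normal}. Let $g\in G_{\ge0}$ have content $(J_1,J_2)$ and $K=J_1\cap J_2$. Proposition~\ref{prop:key} covers the case $J_1\subset J_2$. In general, the factors $y_i(a)$ with $i\in J_1\setminus K$ and $x_i(a)$ with $i\in J_2\setminus K$ generate, together with $L_K$, a group in which the negative and the positive parts do not interact, and we treat the two parts separately.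

\subsection{The group $Q$}

Put $N_1=U_{-(\Phi_{J_1}^+\setminus\Phi_K)}$ and $N_2=U_{\Phi_{J_2}^+\setminus\Phi_K}$. Both are normalized by $L_K$.

\emph{$N_1$ and $N_2$ commute.} Let $\alpha\in\Phi_{J_1}^+\setminus\Phi_K$ and $\alpha'\in\Phi_{J_2}^+\setminus\Phi_K$. Then $\alpha$ has a positive coefficient at some $i\in J_1\setminus J_2$, where $\alpha'$ has coefficient $0$, and $\alpha'$ has a positive coefficient at some $i'\in J_2\setminus J_1$, where $\alpha$ has coefficient $0$. So $\alpha\ne\alpha'$, and $p\alpha'-q\alpha$ with $p,q\ge1$ has coefficients of both signs and is not a root. By (F1), $U_{-\alpha}$ and $U_{\alpha'}$ commute.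

\emph{$Q=L_KN_1N_2$ is a semidirect product $L_K\ltimes(N_1\times N_2)$.} We have $N_1\cap N_2\subset U^-\cap U^+=1$. Choose $\eta\in X_*(T)$ with $\langle\alpha_i,\eta\rangle$ zero for $i\in K$, positive for $i\in J_2\setminus K$ and negative for $i\in J_1\setminus K$; a combination of multiples of fundamental coweights will do. All roots of $N_1$ and $N_2$ pair positively with $\eta$, so $\eta(a)n\eta(a)^{-1}\to1$ as $a\to0$ for $n\in N_1N_2$, while $\eta(a)$ commutes with $L_K$. Hence $L_K\cap N_1N_2=1$.

All factors of $g$ lie in $Q$. Write $g=g_0n_1n_2$ with $g_0\in L_K$, $n_1\in N_1$, $n_2\in N_2$. The projections of $Q$ with kernels $N_1N_2$, $N_1$, $N_2$ delete the factors that lie in the kernel and keep the others. So $g_0$ has content $(K,K)$, $g_0n_2$ has content $(K,J_2)$, and $g_0n_1$ has content $(J_1,K)$.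

\subsection{Jordan form inside $Q$}

By Lemma~\ref{lem:PF}, $g_0=\ell t'\ell^{-1}$ with $\ell\in L_K$, $t'\in T_{>0}$ and $\alpha(t')\ne1$ for $\alpha\in\Phi_K$. For $i=1,2$ put $n_i'=\ell^{-1}n_i\ell\in N_i$, and choose by Lemma~\ref{lem:jordan} elements $z_i,v_i\in N_i$ with
\begin{equation}\label{eq:zi}
z_i^{-1}\ell^{-1}(g_0n_i)\ell z_i=z_i^{-1}t'n_i'z_i=t'v_i=v_it' .
\end{equation}
Thus $v_i=(t'^{-1}z_i^{-1}t')n_i'z_i$. Since $N_1$ and $N_2$ commute and are normalized by $t'$,
\[
(\ell z_1z_2)^{-1}g\,(\ell z_1z_2)=t'\,(t'^{-1}z_2^{-1}t')(t'^{-1}z_1^{-1}t')\,n_1'n_2'\,z_1z_2=t'v_1v_2 .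
\]

Let $\Psi,\Delta,\Delta_1,\Delta_2$ be attached to $t'$ as in Theorem~\ref{thm:normal}, and let $\Psi^+=\Psi\cap\Phi^+$, $\Psi_i^+=\Psi^+\cap\Phi_{J_i}$. Then $\Delta_1\cap\Delta_2\subset\Psi\cap\Phi_{J_1}\cap\Phi_{J_2}=\Psi\cap\Phi_K=\emptyset$. The simple roots of $\Psi_i^+$ are the elements of $\Delta_i$. Indeed, an element of $\Delta_i$ is not a sum of two elements of $\Psi^+$, let alone of $\Psi_i^+$. Conversely, if a root in $\Psi_i^+$ is a sum of two elements of $\Psi^+$, both summands involve only the $\alpha_j$ with $j\in J_i$ and so lie in $\Psi_i^+$.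

\subsection{Simple coordinates of $v_1$ and $v_2$}

Proposition~\ref{prop:key}, applied to $J=J_2$, the element $g_0n_2$ and \eqref{eq:zi} for $i=2$, gives $v_2\in U_{\Psi_2^+}$ and $c_\delta(v_2)\ne0$ for $\delta\in\Delta_2$. For $v_1$ use the opposite pinning $(T,B^-,B^+,y_i,x_i;\ i\in I)$. It is a pinning, as one sees by composing the homomorphisms $SL_2\to G$ with conjugation by $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. It has the same monoid $G_{\ge0}$, the same groups $L_J$, and positive roots $-\Phi^+$, and for it $g_0n_1$ has content $(K,J_1)$. Proposition~\ref{prop:key} for this pinning, $J=J_1$ and \eqref{eq:zi} for $i=1$ gives $v_1\in U_{-\Psi_1^+}$ and $c_{-\delta}(v_1)\ne0$ for $\delta\in\Delta_1$.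

By Lemma~\ref{lem:torus}, $M_i=Z_{L_{J_i}}(t')$ is connected reductive with root system $\Psi\cap\Phi_{J_i}$. Lemma~\ref{lem:regular} for $M_1$ with $-\Psi_1^+$ and for $M_2$ with $\Psi_2^+$ gives $z_1'\in U_{-\Psi_1^+}$ and $z_2'\in U_{\Psi_2^+}$ with
\[
z_1'^{-1}v_1z_1'=\prod_{\delta\in\Delta_1}u_{-\delta},\qquad z_2'^{-1}v_2z_2'=\prod_{\delta\in\Delta_2}u_\delta,\qquad1\ne u_{\pm\delta}\in U_{\pm\delta},
\]
for any prescribed order of the factors. As $\Psi\cap\Phi_K=\emptyset$, we have $z_i'\in N_i$. So $z_1'$ commutes with $v_2$ and $z_2'$, the element $z_2'$ commutes with $v_1$, and both commute with $t'$. Conjugating $t'v_1v_2$ by $z_1'z_2'$ gives \eqref{eq:normal}. By Section~\ref{sub:reduction}, the normal form holds for every connected reductive $G$.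

\section{Pinnings of the centralizer and conjugacy classes}\label{sec:proofs}

Now $G$ is any connected reductive group. The following lemma reads off the Jordan decomposition of a normal form and chooses the pinning. It is here that the disjointness of $\Delta_1$ and $\Delta_2$ is needed, once for commutation and once because (F5) lets us prescribe only one of $x_\delta(1)$, $y_\delta(1)$.

\begin{lemma}\label{lem:choose}
Let $t'\in T_{>0}$, $\Psi=\{\alpha\in\Phi:\alpha(t')=1\}$, and let $\Delta$ be the set of simple roots of $\Psi^+=\Psi\cap\Phi^+$. Let $\Delta_1,\Delta_2$ be disjoint subsets of $\Delta$, and let $u=\prod_{\delta\in\Delta_1}u_{-\delta}\prod_{\delta\in\Delta_2}u_\delta$ with $1\ne u_{\pm\delta}\in U_{\pm\delta}$. Then $t'u$ has semisimple part $t'$ and unipotent part $u$, and $H_0=Z_G(t')$ has a pinning whose totally nonnegative part contains $t'$ and $u$.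
\end{lemma}

\begin{proof}
Each factor of $u$ commutes with $t'$. Let $\delta\in\Delta_1$, $\delta'\in\Delta_2$ and $p,q\ge1$. If $p\delta'-q\delta$ were a root, it would lie in $\Psi$ and have coefficients of both signs in the basis $\Delta$, which is impossible. By (F1) the two products in $u$ commute. They lie in $U^-$ and $U^+$, so they are unipotent, and $u$ is unipotent. By Lemma~\ref{lem:torus} with $J=I$, $H_0$ is connected reductive with maximal torus $T$ and root system $\Psi$. Take a pinning of $H_0$ with torus $T$, Borel subgroups $TU_{\pm\Psi^+}$ and maps $x'_\delta,y'_\delta$, $\delta\in\Delta$. By (F5) we can rescale so that $y'_\delta(1)=u_{-\delta}$ for $\delta\in\Delta_1$ and $x'_\delta(1)=u_\delta$ for $\delta\in\Delta_2$. Then $t'$ and all factors of $u$ are generators of the monoid.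
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pinning}]
By Section~\ref{sec:normal}, $g=h(t'u)h^{-1}$ with $h\in G$ and $t'u$ as in \eqref{eq:normal}. By Lemma~\ref{lem:choose}, $g_s=ht'h^{-1}$ and $g_u=huh^{-1}$, so $H=hH_0h^{-1}$. Conjugating the pinning of Lemma~\ref{lem:choose} by $h$ gives a pinning of $H$ whose totally nonnegative part contains $g_u$ and $g_s$, hence $g=g_sg_u$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:normal}]
It remains to prove regularity. We may replace $g$ by its normal form $t'u$. If $J_2=I$, then $\Delta_2=\Delta$ and $\Delta_1=\emptyset$, so $u\in U_{\Psi^+}$ has all simple coordinates nonzero. If $J_1=I$, the same holds with $-\Psi^+$ in place of $\Psi^+$. By (F4), $u$ is regular in $H_0=Z_G(t')$. An element commutes with $t'u$ exactly when it commutes with the semisimple and unipotent parts, so $Z_G(t'u)=Z_{H_0}(u)$, which has dimension $\dim T$.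
\end{proof}

\begin{remark}
The weaker condition $J_1\cup J_2=I$ does not imply regularity. In $GL_3$, the element $y_1(1)x_2(1)=1+E_{21}+E_{23}$ is unipotent with Jordan blocks of sizes $2$ and $1$, and its centralizer has dimension $5$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:classes}]
All three conditions are invariant under conjugation.

\emph{(1)$\Rightarrow$(3).} By Theorem~\ref{thm:normal} we may assume that $g$ has the form \eqref{eq:normal}. Take $w\in W$, $t=w^{-1}(t')$ and $J_0$ as in Lemma~\ref{lem:torus} with $J=I$. Then $\alpha_i(t)\ge1$ for all $i$, and $w^{-1}\Delta=\{\alpha_i:i\in J_0\}$. Let $A,B\subset J_0$ be the disjoint subsets corresponding to $w^{-1}\Delta_1$ and $w^{-1}\Delta_2$. Conjugating by $\dot w^{-1}$ gives $t\prod_{a\in A}y_a(r_a)\prod_{b\in B}x_b(r_b)$ with all $r_i\in\mathbb C^*$, and the order of the factors can be prescribed because this is so in \eqref{eq:normal}. Since $A\cap B=\emptyset$, (F6) gives $t_1\in T$ with $\alpha_a(t_1)=r_a$ for $a\in A$ and $\alpha_b(t_1)=r_b^{-1}$ for $b\in B$. By (F1), conjugation by $t_1$ replaces every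 $r_i$ by $1$.

\emph{(3)$\Rightarrow$(2).} For $t$ as in (3) and $J_0=\{i:\alpha_i(t)=1\}$, the roots trivial on $t$ are those of $\Phi_{J_0}$, with simple roots $\alpha_i$, $i\in J_0$. Lemma~\ref{lem:choose} applies with $\Delta_1=\{\alpha_a:a\in A\}$ and $\Delta_2=\{\alpha_b:b\in B\}$.

\emph{(2)$\Rightarrow$(1).} After conjugation, $g_s=t\in T_{>0}$ with $\alpha_i(t)\ge1$ for all $i$, and $H=Z_G(t)=L_{J_0}$ by Lemma~\ref{lem:torus}. Let $g_u\in H_{\mathbf P,\ge0}$. As noted in the introduction, we may assume that $\mathbf P$ is a pinning. We show that $\mathbf P$ is $H$-conjugate to the standard pinning $(T,B_{J_0}^+,L_{J_0}\cap B^-,x_i,y_i;\ i\in J_0)$. Pairs consisting of a Borel subgroup and a maximal torus in it are conjugate in $H$, and such a pair determines the opposite Borel subgroup. So after conjugation $\mathbf P$ has the standard torus and Borel subgroups, and by (F5) its maps are $a\mapsto x_i(r_ia)$, $b\mapsto y_i(r_i^{-1}b)$ with $r_i\in\mathbb C^*$. Conjugation by an element $t_1\in T$ with $\alpha_i(t_1)=r_i^{-1}$ for $i\in J_0$, which exists by (F6), removes the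 $r_i$. Hence there is $k\in H$ such that $kH_{\mathbf P,\ge0}k^{-1}$ is the monoid generated by $T_{>0}$ and the $x_i(a),y_i(a)$ with $i\in J_0$, $a>0$, which is contained in $G_{\ge0}$. Since $k$ commutes with $t$, we get $kgk^{-1}=t\cdot kg_uk^{-1}\in G_{\ge0}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HL}
Xuhua He and George Lusztig, \emph{Total positivity and conjugacy classes}, arXiv:2201.12479 (2022).

\bibitem{LuQG}
George Lusztig, \emph{Introduction to Quantum Groups}.

\bibitem{LuTP}
George Lusztig, \emph{Total positivity in reductive groups}, 1994.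

\bibitem{St}
Steinberg, \emph{Regular elements of semisimple algebraic groups}, 1965.

\end{thebibliography}
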